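# Counting rearrangements of a random jigsaw above $q=n/\sqrt e$

## 1. The gluing digraph of a rearrangement

Put $e_1=(0,1)$, $e_2=(1,0)$, $e_3=-e_1$, $e_4=-e_2$. Let $V=[n]^2$, whose elements we call *sites*, and let $E$ be the set of edges of the grid $\mathbb Z^2$ with at least one endpoint in $V$. So every site is on exactly four edges of $E$. Each site $u$ has neighbors N, E, S, W in the directions $e_1,e_2,e_3,e_4$.

**Definition (links).** A *link* is a pair $\ell=(u,u+e)$ with $u,u+e\in V$ and $e\in\{e_1,e_2\}$. Its *tail* is $u$, its *head* is $u+e$. The set of links is $\Lambda$, and $|\Lambda|=2n(n-1)$. We write $V(u)$ and $H(u)$ for the vertical and the horizontal link with head $u$ (their tails are $u-e_1$ and $u-e_2$), when they exist. A link is *inside* $X\subseteq V$ if both its ends are in $X$.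

Now take a bijection $\tau:V\to V$. Think of $u$ as a position on a table and of $\tau(u)$ as the square tile that lies there, a tile being named by the site where it originally lay. At the border between positions $u$ and $u+e$ two tile sides face each other: the side of tile $\tau(u)$ in direction $e$, and the side of tile $\tau(u+e)$ in direction $-e$. As edges of $E$ these are
$$\alpha(\ell)=(\tau(u),\tau(u)+e),\qquad \beta(\ell)=(\tau(u+e)-e,\tau(u+e)).$$

**Definition (gluing digraph).** For $X\subseteq V$, $\Gamma_X$ is the digraph with vertex set $E$ and one arc $\alpha(\ell)\to\beta(\ell)$ for each link $\ell$ inside $X$.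

An edge $g=(t,t+e)$ with $e\in\{e_1,e_2\}$ equals $\alpha(\ell)$ only if $\ell$ has direction $e$ and tail $\tau^{-1}(t)$, and equals $\beta(\ell)$ only if $\ell$ has direction $e$ and head $\tau^{-1}(t+e)$. So $g$ has at most one out-arc and at most one in-arc. Hence each component of $\Gamma_X$ is a directed path (possibly a single vertex) or a directed cycle (loops included), and it is purely vertical or purely horizontal. In particular a link lies in at most one cycle. Let $Z$ be the number of cycles of $\Gamma_V$ and put
$$r=r(\tau)=|\Lambda|-Z .$$
If $\ell_1,\dots,\ell_k$ are the links of a cycle in cyclic order, all with direction $e$, then $\beta(\ell_i)=\alpha(\ell_{i+1})$, that is,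
$$\tau(\text{head }\ell_i)=\tau(\text{tail }\ell_{i+1})+e. \tag{1}$$

**Definition (preserved, broken).** A link $(u,u+e)$ is *preserved* if $\tau(u+e)=\tau(u)+e$, which means exactly that its arc is a loop. Otherwise it is *broken*. $D=D(\tau)$ is the number of broken links.

A cycle that is not a loop uses at least two broken links, so $Z\le(|\Lambda|-D)+D/2$ and
$$r\ge D/2. \tag{2}$$
If $D=0$ then $\tau$ is a translation of the connected grid $V$ onto itself, so $D=0$ if and only if $\tau=\mathrm{id}$. Moreover $D(\tau^{-1})=D(\tau)$, because $(u,u+e)\mapsto(\tau(u),\tau(u)+e)$ is a bijection from the preserved links of $\tau$ to those of $\tau^{-1}$.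

**Example 1.** Let $n=2$, $a=(1,1)$, $b=(2,1)$, $c=(1,2)$, $d=(2,2)$, and let $\tau$ exchange $a$ and $b$. The link $(a,b)$ gives the arc from $(b,b+e_2)$ to $(a-e_2,a)$, a path. The link $(a,c)$ gives $(b,d)\to(a,c)$ and the link $(b,d)$ gives $(a,c)\to(b,d)$; together they form a 2-cycle. The link $(c,d)$ is preserved and gives a loop. So $D=3$, $Z=2$, $r=4-2=2$.

**Example 2.** Let $\tau$ exchange two nonadjacent sites $p,p'$, each with four neighbors in $V$. For each direction $f$, the link at $p$ in direction $f$ and the link at $p'$ in direction $f$ form a 2-cycle: in one of them the side of $p$ in direction $f$ points to that of $p'$, in the other the reverse. All other links are loops. So $D=8$, there are four non-loop cycles, and $r=4$.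

## 2. Jigsaws, decks, and the number $1/\sqrt e$

The digraph is for the following puzzle.

**Definition (jigsaw, deck).** An $(n,q)$-*jigsaw* is a coloring $c$ of $E$ with colors from $[q]$. The *tile* of $v\in V$ is the 4-tuple $\big(c(v,v+e_1),c(v,v+e_2),c(v,v+e_3),c(v,v+e_4)\big)$. The *deck* is the multiset of the $n^2$ tiles. A jigsaw is *reconstructible* if no other $(n,q)$-jigsaw has the same deck.

Tiles may not be rotated, and we are not told where they came from. Let $J(n,q)$ be the uniformly random jigsaw: all edges of $E$ are colored independently and uniformly. How many colors make $J(n,q)$ reconstructible with high probability?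

Let $J$ be a jigsaw with coloring $c$. If $J'$ has the same deck, there is a bijection $\tau$ such that the tile of $J'$ at $u$ is the tile of $J$ at $\tau(u)$, for every $u$; we say that $\tau$ *represents* $J'$. Then for every link $\ell$ both $c(\alpha(\ell))$ and $c(\beta(\ell))$ are the color of $\ell$ in $J'$, so
$$c(\alpha(\ell))=c(\beta(\ell))\quad\text{for all }\ell .$$
Call $\tau$ *consistent* (with $J$) if this holds. The pair $(J,\tau)$ determines $J'$, and $\tau=\mathrm{id}$ gives $J'=J$. Consistency says that $c$ is constant on the components of $\Gamma_V$. There are $|E|-|\Lambda|+Z$ of these, since $\Gamma_V$ has $|E|$ vertices and $|\Lambda|$ arcs and each cycle costs one redundant arc. So for random $J$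
$$\mathbb P(\tau\text{ consistent})=q^{-r(\tau)}. \tag{3}$$
The exponent $r$ counts the independent color coincidences that $\tau$ requires.

**The smallest cases.** For $n=1$ the single tile shows all four edges, so every jigsaw is reconstructible. For $n=2$ take $\tau$ from Example 1. It is consistent exactly when $c(b,b+e_2)=c(a-e_2,a)$ and $c(a,c)=c(b,d)$ (here the letters inside $c(\cdot,\cdot)$ are the sites), which has probability $q^{-2}=q^{-r}$. Then exchanging the tiles $a,b$ gives a jigsaw with the same deck, and it differs from $J$ if the outer colors below $a$ and $b$ differ. So for $n=2$ the failure probability is at least $q^{-2}(1-1/q)$.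

**What is given.** Mossel and Ross: $\mathbb P(J(n,q)\text{ is reconstructible})\to0$ when $q=o(n^{2/3})$. Balister, Bollobás and Narayanan ("Reconstructing random jigsaws", arXiv:1707.04730 (2017)), which is also the source of the problem: there is an absolute constant $C>0$ such that, as $n\to\infty$, this probability tends to $1$ if $q\ge Cn$ and to $0$ if $2\le q\le n/\sqrt e$. The problem is to prove or disprove that for any $\varepsilon>0$ it tends to $1$ for all $q\ge(1/\sqrt e+\varepsilon)n$. The answer is that this is true.

**Theorem A.** For every $\varepsilon>0$ there is $C_\varepsilon$ such that $\mathbb P(J(n,q)\text{ is not reconstructible})\le C_\varepsilon/n$ for all $n\ge1$ and all $q\ge(1/\sqrt e+\varepsilon)n$.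

**Theorem B.** There is an absolute $c>0$ such that for $n\ge7$ and $q\ge n^{2/3}$, $\mathbb P(J(n,q)\text{ is not reconstructible})\ge c\,n^2/q^3$.

Theorem A proves the statement. Theorem B is not needed for it; it shows that for $(1/\sqrt e+\varepsilon)n\le q\le C'n$ the failure probability is $\Theta_{\varepsilon,C'}(1/n)$.

**Where $1/\sqrt e$ comes from.** There are at most $(n^2)!$ bijections with no cycle in $\Gamma_V$, each consistent with probability $q^{-2n(n-1)}$. For $q$ of order $n$,
$$(n^2)!\,q^{-2n(n-1)}=\Big(\frac{n^2}{e\,q^2}\Big)^{n^2}e^{O(n\log n)},$$
and the base is less than $1$ exactly when $q>n/\sqrt e$. So the rearrangements that tear everything apart suggest this value. The work lies in the rearrangements with cycles: there are fewer of them, but each is much more likely to be consistent.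

## 3. Exchanging equal tiles, and minimal representatives

The sensible first attempt is the union bound $\sum_{\tau\ne\mathrm{id}}q^{-r(\tau)}$. It stops at Example 2. There are $(\frac12+o(1))n^4$ pairs $p,p'$ there, each with $r=4$, so their contribution is $(\frac12+o(1))(n/q)^4$. For $q$ proportional to $n$ this does not tend to $0$. These swaps are harmless: if one is consistent, the tiles $p$ and $p'$ agree in all four colors and $J'=J$. The bound fails because one $J'$ has many representatives. So we choose the representative with the fewest broken links.

**Definition (isolated site).** A site $u$ is *isolated* for $\tau$ if its four neighbors are in $V$ and there is $t_0$ with $\tau(u+f)=t_0+f$ for $f\in\{\pm e_1,\pm e_2\}$, but $\tau(u)\ne t_0$.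

In Example 2 both $p$ and $p'$ are isolated.

**Lemma 1.** If $\tau$ minimizes $D$ among the bijections representing $J'$, then $\tau$ has no isolated site.

*Proof.* Suppose $u$ is isolated. As $t_0\pm e_1,t_0\pm e_2\in V$, also $t_0\in V$. Let $t_1=\tau(u)$ and $u_0=\tau^{-1}(t_0)\ne u$. In $J'$ the edge at $u$ in direction $f$ has color $c(t_1,t_1+f)$, read off the tile at $u$, and color $c(t_0+f,t_0)$, read off the tile at $u+f$. So the tiles $t_0$ and $t_1$ are equal as 4-tuples. Exchanging the values of $\tau$ at $u$ and $u_0$ gives a bijection $\tau'$ that represents the same $J'$.

The site $u_0$ is not adjacent to $u$, as the neighbors of $u$ carry $t_0+f\ne t_0$. So $\tau'=\tau$ on the neighbors of $u$. The four links at $u$ were broken, since a preserved one would force $\tau(u)=t_0$, and they are preserved in $\tau'$. A link at $u_0$ in direction $f$ was preserved only if $\tau(u_0+f)=t_0+f=\tau(u+f)$, that is, $u_0=u$; so all links at $u_0$ were broken already. Hence $D(\tau')<D(\tau)$, a contradiction. $\square$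

**Example 3.** Exchange, by translation, two horizontal dominoes $\{p,p+e_2\}$ and $\{p',p'+e_2\}$ that are far apart and far from the border. The six links leaving the first domino pair up with the six leaving the second in 2-cycles. So $D=12$, $r=6$, no site is isolated, and the fewer than $n^4$ such $\tau$ contribute at most $n^4q^{-6}=O(n^{-2})$ for $q$ of order $n$.

The proof of Theorem A now splits at $D=\delta n^2$.

**Proposition I.** There are absolute $\delta\in(0,\frac1{2e}]$ and $C$ such that for $q\ge n/\sqrt e$: with probability $\ge1-C/n$ there is no $J'\ne J$ with the deck of $J$ represented by a $\tau$ which minimizes $D$ among bijections representing $J'$ and has $D(\tau)\le\delta n^2$.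

**Proposition II.** For every $\varepsilon\in(0,1]$ (with $\delta$ from Proposition I) there is $c>0$ with $\sum_{\tau:\,D(\tau)>\delta n^2}q^{-r(\tau)}\le e^{-cn^2}$ for all large $n$ and all $q\ge(1/\sqrt e+\varepsilon)n$.

**Proof of Theorem A from Propositions I and II.** We may take $\varepsilon\le1$. If $J$ is not reconstructible, there is $J'\ne J$ with the same deck; let $\tau$ be $D$-minimal among the bijections representing $J'$. The event that such a $J'$ exists with $D(\tau)\le\delta n^2$ has probability at most $C/n$ by Proposition I. Otherwise some $\tau$ with $D(\tau)>\delta n^2$ is consistent, which by (3) and Proposition II has probability at most $e^{-cn^2}$. Both bounds are uniform in $q\ge(1/\sqrt e+\varepsilon)n$, and small $n$ are absorbed in $C_\varepsilon$. $\square$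

From here on $n$ is large (in Sections 8–13 depending on $\varepsilon$).

## 4. Revealing a rearrangement site by site

Both propositions count bijections by revealing them one site at a time. The economy comes from this: when a cycle of $\Gamma$ closes, the tile that closes it is forced.

**Lemma 2 (path ends).** Let $\ell,\ell'$ be links not inside $X$, and let $\Gamma_X$ contain a directed path (length $\ge0$) from $\beta(\ell)$ to $\alpha(\ell')$. Then, given $\Gamma_X$, each of $\beta(\ell)$ and $\alpha(\ell')$ determines the other.

*Proof.* Only the arc of $\ell$ can enter $\beta(\ell)$, and $\ell$ is not inside $X$; so $\beta(\ell)$ has no in-arc in $\Gamma_X$. Likewise $\alpha(\ell')$ has no out-arc in $\Gamma_X$. So $\beta(\ell)$ is the first vertex of the maximal path of $\Gamma_X$ that ends at $\alpha(\ell')$, and $\alpha(\ell')$ is the last vertex of the maximal path that starts at $\beta(\ell)$. $\square$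

**Lemma 3 (determination).** Let $u\notin X$, let $\ell\in\{V(u),H(u)\}$ have its tail in $X$, and suppose that $\Gamma_{X\cup\{u\}}$ has a cycle containing $\ell$ and no other link incident to $u$. Then $\tau(u)$ is determined by $\tau|_X$ and $\ell$.

*Proof.* The rest of the cycle is a path in $\Gamma_X$ from $\beta(\ell)$ to $\alpha(\ell)$. As the tail of $\ell$ is in $X$, $\alpha(\ell)$ is known. By Lemma 2, $\beta(\ell)$ is determined, and with it $\tau(u)$. $\square$

Take any order of $V$ in which each site comes after its S and W neighbors (hence before its N and E neighbors). Revealing $u$ adds the $d(u)\le2$ existing links among $V(u),H(u)$. It completes some number $\mathrm{cyc}(u)$ of cycles. A completed cycle contains a new link and is purely vertical or purely horizontal, so it contains exactly one of the new links, and these are the only revealed links incident to $u$. Thus $\mathrm{cyc}(u)\le d(u)$, and summing over $u$,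
$$r=\sum_u\big(d(u)-\mathrm{cyc}(u)\big),\qquad\text{all terms}\ge0. \tag{4}$$
In Example 1, in the order $a,b,c,d$, the values of $d$ are $0,1,1,2$ and those of $\mathrm{cyc}$ are $0,0,0,2$; indeed $r=2$.

## 5. Blocks, holes and contours

Sections 5–7 prove Proposition I. The plan is to draw the sides of the broken links as contours in the plane, to show that $\tau$ can be rebuilt from these contours and a few choices, and to count contours.

Let $Q=[\frac12,n+\frac12]^2$, and let $\mathrm{cell}(v)$ be the closed unit square centered at $v$. Each link corresponds to the common side of two cells, and each edge of $E\setminus\Lambda$ to a unit segment of $\partial Q$; so every $g\in E$ is also a unit side. Lattice vertices are corners of cells.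

**Definition (contours, blocks).** $K$ is the union of $\partial Q$ and the sides of broken links ("broken sides"), and $K_0$ is the component of $K$ that contains $\partial Q$. Let $n_0$ be the number of broken sides in $K_0$, and $D_I=D-n_0$. *Blocks* are the classes of sites connected via preserved links.

On a block $b$ the vector $v_b:=\tau(u)-u$ is constant. So adjacent sites in the same block are joined by a preserved link, and a link is broken if and only if its ends lie in different blocks. Consequently, at an interior lattice vertex the number of broken sides is never exactly $1$: if three of the four sides there are unbroken, all four cells are in one block and the fourth side is unbroken too.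

Let $F_b=\operatorname{int}\bigcup_{u\in b}\mathrm{cell}(u)$. It consists of the open cells of $b$, the open sides between two cells of $b$, and the vertices all of whose four cells are in $b$. So $F_b$ is open, connected, and misses $K$. Conversely, a point of $\operatorname{int}Q\setminus K$ on an open side or at a vertex has all adjacent cells in one block. Hence the sets $F_b$ are precisely the components of $\operatorname{int}Q\setminus K$.

We write $K^{\mathrm{old}},K_0^{\mathrm{old}}$ for the same objects for $\tau^{-1}$. By the bijection between preserved links, the blocks of $\tau^{-1}$ are $\tau(b)=b+v_b$, and $F_{\tau(b)}=F_b+v_b$. So each block has a new place $b$ and an old place $\tau(b)$, related by a translation.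

Work in $S^2=\mathbb R^2\cup\{\infty\}$ with $\mathrm{ext}(Q)=S^2\setminus Q$. The set $S^2\setminus F_b$ is the union of the closed cells not in $b$ and the closed exterior of $Q$, so it has finitely many components, all closed.

**Definition (holes).** $U_0(b)$ is the component of $S^2\setminus F_b$ containing $\infty$. The other components $U$ are *holes*; they are finite unions of closed cells, disjoint from $\partial Q$. The pairs $(b,U)$ are the holes of $\tau$.

In Example 3 there are three blocks. The big one has two holes, the two dominoes; each domino block has no hole. $K$ consists of $\partial Q$ and two rectangles with six sides each.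

The set $K_0\cup\mathrm{ext}(Q)$ is connected, contains $\infty$ and misses $F_b$, so it lies in $U_0(b)$.

We use three facts (see Kuratowski, *Topology* II).

* (T1) If $F$ is a connected subset of a connected space $S$ and $U$ is a component of $S\setminus F$, then $S\setminus U$ is connected.
* (T2) $S^2$ is unicoherent: if $S^2=A\cup B$ with $A,B$ closed and connected, then $A\cap B$ is connected.
* (T3) (Janiszewski) If $A,B\subseteq S^2$ are closed, $A\cap B$ is empty or connected, and points $p,p'\notin A\cup B$ are separated neither by $A$ nor by $B$, then they are not separated by $A\cup B$.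

**Lemma 4.** (a) For each component $U$ of $S^2\setminus F_b$, $\partial U$ lies in one component of $K$.
(b) $(b,U)\mapsto$ (the component of $K$ containing $\partial U$) is a bijection from the holes to the components of $K$ other than $K_0$. If $\kappa$ corresponds to $(b,U)$, then $U$ is the complement of the component of $S^2\setminus\kappa$ containing $\infty$.
(c) If $\tau$ has no isolated site, each component $\kappa\ne K_0$ of $K$ has at least $6$ sides.

*Proof.* **Part (a): a boundary of a complementary component is connected.** $U$ is closed and connected. By (T1) with $F=F_b$, $S^2\setminus U$ is connected, hence so is its closure. By (T2), $\partial U=U\cap\overline{S^2\setminus U}$ is connected. It remains to see that $\partial U\subseteq K$. The finitely many components of $S^2\setminus F_b$ are closed and disjoint, so points near $\partial U$ and outside $U$ are in $F_b$; thus $\partial U\subseteq\partial F_b$. As $F_b$ is a component of the open set $\operatorname{int}Q\setminus K$, its boundary misses that set: a boundary point there would lie in another component, which is open and disjoint from $F_b$. So $\partial F_b\subseteq Q\setminus(\operatorname{int}Q\setminus K)=K$.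

**Part (b), the map avoids $K_0$.** Let $U$ be a hole with $\partial U\subseteq K_0$. The connected set $K_0\cup\mathrm{ext}(Q)$ misses $F_b$ and meets $U$, so it lies in $U$ and $\infty\in U$, a contradiction.

**Part (b), surjectivity: every other contour is the rim of a hole.** Let $\kappa\ne K_0$ be a component of $K$, $W$ the component of $S^2\setminus\kappa$ containing $\infty$, and $\mathcal H=S^2\setminus W$. Then $\mathcal H$ is closed, contains $\kappa$, is connected by (T1), and $\partial\mathcal H=\partial W\subseteq\kappa$. The connected set $K_0\cup\mathrm{ext}(Q)$ contains $\infty$ and misses $\kappa$, so it lies in $W$; thus $\mathcal H\subseteq\operatorname{int}Q$. Every component of $K$ other than $\kappa$ lies in $W$ or in $\mathcal H$. Let $K''$ be the union of those in $W$. Then $K_0\subseteq K''$ and $K\subseteq\mathcal H\cup K''$.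

Two disjoint unit lattice segments are at distance at least $1$, since their projections to one of the axes are disjoint intervals (or points) with ends in $\frac12+\mathbb Z$. So $\mathrm{dist}(\kappa,K'')\ge1$. A straight segment from $\mathcal H$ to $K''\subseteq W$ meets $\partial\mathcal H\subseteq\kappa$, so $\mathrm{dist}(\mathcal H,K'')\ge1$. Let $N=\{z\in\mathbb R^2:\mathrm{dist}(z,\mathcal H)<\frac14\}$. It is open and connected, it misses $K''\supseteq\partial Q$, and it meets $\operatorname{int}Q$, so $N\subseteq\operatorname{int}Q$. Also $N\setminus\mathcal H\ne\emptyset$.

Two points of $N\setminus\mathcal H$ are not separated by $\mathcal H$, since $S^2\setminus\mathcal H=W$ is connected, and not by $K''$, since $N$ is connected and misses $K''$. As $\mathcal H\cap K''=\emptyset$, (T3) shows that they are not separated by $\mathcal H\cup K''$. So $N\setminus\mathcal H$ lies in one component $F$ of $S^2\setminus(\mathcal H\cup K'')$. Now $F$ is connected, misses $K\supseteq\partial Q$ and meets $\operatorname{int}Q$, so $F\subseteq\operatorname{int}Q\setminus K$. Moreover $\partial F\subseteq\partial\mathcal H\cup K''\subseteq K$. So $F$ is open and relatively closed in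 $\operatorname{int}Q\setminus K$ and connected, that is, $F=F_b$ for a block $b$.

Let $U$ be the component of $S^2\setminus F_b$ containing $\mathcal H$. Since $N\setminus\mathcal H\subseteq F_b$, we have $U\cap N=\mathcal H$. So $\mathcal H$ is open and closed in the connected set $U$, whence $U=\mathcal H$. Then $\infty\notin U$ and $\partial U\subseteq\kappa$: $(b,U)$ is a hole mapped to $\kappa$, and $U=S^2\setminus W$.

**Part (b), injectivity.** Keep the notation, and let $(b',U')$ be any hole with $\partial U'\subseteq\kappa$. As $\kappa$ is connected, misses $F_{b'}$ and meets $U'$, we have $\kappa\subseteq U'$. The connected set $F_{b'}$ misses $\kappa$, so it lies in $W$ or in $\mathcal H$. If $F_{b'}\subseteq\mathcal H$, then $\overline W\subseteq W\cup\kappa$ is connected, misses $F_{b'}$ and meets $\kappa\subseteq U'$; so $\infty\in U'$, a contradiction. So $F_{b'}\subseteq W$. Since $\partial U'\subseteq\overline{F_{b'}}\cap\mathcal H$, the set $F_{b'}$ contains points of $N\setminus\mathcal H\subseteq F_b$. So $b'=b$, and $U'$, which contains $\kappa\subseteq U$, equals $U$.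

**Part (c): short contours are isolated sites.** Let $\kappa$ correspond to $(b,U)$, where $U$ is a union of $s\ge1$ closed cells disjoint from $\partial Q$. A cell that shares a side with a cell of $U$ but is not in $U$ is in $b$ (otherwise it would belong to $U$), so that side lies in $\partial U\subseteq\kappa$. So $\kappa$ contains all sides on the perimeter of these $s$ cells. The perimeter is at least $2(\#\text{occupied rows}+\#\text{occupied columns})$, which is at least $6$ if $s\ge2$. If $s=1$, then $U=\mathrm{cell}(u)$, the four neighbors of $u$ are in $V$ and in $b$, and $u\notin b$. With $t_0=u+v_b$ we have $\tau(u+f)=t_0+f$ for the four $f$, and $\tau(u)\ne t_0$, since $\tau(u)=t_0$ would make the links at $u$ preserved. So $u$ is isolated, which is excluded. $\square$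

Contours attached to $\partial Q$ need a separate estimate. A *boundary site* is one in row or column $1$ or $n$.

**Lemma 5.** If $n_0<n$ there is a block $b^*$, determined by $K$, with $v_{b^*}=0$, such that at most $2n_0$ boundary sites are not in $b^*$.

*Proof.* **Step 1: recognize the block of a boundary site from $K_0$ alone.** For a boundary site $w$ in block $b$ put $\hat F_b=S^2\setminus U_0(b)$. It is open, connected by (T1), contains $F_b$, and misses $K_0\subseteq U_0(b)$. A side of $\mathrm{cell}(w)$ on $\partial Q$ lies in $\partial U_0(b)$, so Lemma 4(a) gives $\partial\hat F_b=\partial U_0(b)\subseteq K_0$. So $\hat F_b$ is a component of $S^2\setminus K_0$. If $b\ne b'$ are blocks of boundary sites, then $\hat F_b\ne\hat F_{b'}$: otherwise $F_{b'}\subseteq\hat F_b\setminus F_b$ lies in a hole $U$ of $b$, so $\overline{F_{b'}}\subseteq U$; but $\overline{F_{b'}}$ meets $\partial Q\subseteq U_0(b)$.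

**Step 2: find $b^*$.** Each broken side meets the open strip of exactly one row (if it is vertical) or of exactly one column (if it is horizontal). As $n_0<n$, there are a row $y_0$ and a column $x_0$ whose open strips (within $\operatorname{int}Q$) miss $K_0$; take the least such. The two strips intersect, so they lie in one component of $S^2\setminus K_0$. By Step 1 the sites $(1,y_0),(n,y_0),(x_0,1),(x_0,n)$ lie in one block $b^*$. As $b^*+v_{b^*}\subseteq[n]^2$, we get $v_{b^*}=0$.

**Step 3: count the exceptions.** If $(x,1)$ or $(x,n)$ is not in $b^*$, the open strip of column $x$ must meet $K_0$, since otherwise, meeting the strip of row $y_0$, it would lie in the same component. So it contains a side of $K_0$ belonging to a vertical link. Likewise for rows. There are at most $n_0$ such rows and columns together, and each accounts for at most two boundary sites. $\square$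

Finally, an estimate on broken links along the border, needed because sites there have $d\le1$. Let $b_S,b_N$ be the numbers of broken horizontal links in rows $1,n$, and $b_W,b_E$ those of broken vertical links in columns $1,n$. Put
$$\bar b=\min(b_S,b_N)+\min(b_W,b_E),\qquad b_{tot}=b_S+b_N+b_W+b_E .$$
These links are exactly those whose sides touch $\partial Q$, and the sides lie in $K_0$. The inner end of a touching broken side is an interior vertex, so another broken side ends there, also in $K_0$. Except for at most $8$ touching sides at the four interior vertices nearest the corners of $Q$, that other side is non-touching, and each endpoint of a non-touching side serves at most one such touching side. So $b_{tot}-8\le2(n_0-b_{tot})$, and hence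
$$\bar b\le\tfrac12b_{tot}\le\tfrac{n_0}3+\tfrac43,\qquad\bar b\le2n,\qquad\bar b\le D,\qquad\bar b=0\text{ if }n_0=0. \tag{5}$$

## 6. Rebuilding a rearrangement from its contours

If one knows $K$ and $K^{\mathrm{old}}$, one still has to say which block goes where. Naively each block costs up to $n^2$ choices, which is far too much. The remedy is to describe the old contours relative to the blocks whose holes they bound, so that only the *free* blocks defined below need a choice, and only one among at most $D+1$ possibilities.

**Step 1: a symmetry, so that $\bar b=b_S+b_W$.** Let $\rho$ be the reflection of $V$ in a horizontal or vertical axis, and pass from $\tau$ to $\rho\tau\rho$. Links go to links, those of one orientation reversed. For a reversed link, $\alpha$ and $\beta$ are exchanged: for instance, with $\rho$ reversing $e_2$, the link $\ell=(u,u+e_2)$ goes to $(\rho u-e_2,\rho u)$, whose $\alpha$ is the image under $\rho$ of the edge $(\tau(u+e_2)-e_2,\tau(u+e_2))=\beta(\ell)$. So cycles go to cycles, and $r$, $D$, $n_0$ and the absence of isolated sites are preserved. Hence, at the cost of a factor $4$ in the final sum, we assume $b_S\le b_N$ and $b_W\le b_E$.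

**Step 2: first sites, and free blocks.** Use the row-by-row order (bottom to top, left to right). The *first site* $u$ of a block $b$ is its first site in this order. No cell of $b$ lies lower, or further left in the same row. So the closed half-plane below $\mathrm{cell}(u)$, with $\infty$, lies in $U_0(b)$, and so does the W neighbor cell if it exists, because it meets that half-plane. Hence the S and W sides of $\mathrm{cell}(u)$ lie in $\partial U_0(b)$ (the W side is in $\partial Q$ if there is no W neighbor), and the S and W links of $u$ are broken or absent. Mapping each first site other than $(1,1)$ to a broken link with that head shows that there are at most $D+1$ blocks.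

Call a block *free* if revealing its first site $u$ completes no cycle. Otherwise it is of *type V* if a cycle through $V(u)$ is completed, and of *type H* if not (then a cycle through $H(u)$ is completed). Let $f$ be the number of free blocks. A free first site has $d=2$ unless it is $(1,1)$, with $d=0$, or is in row $1$ with broken W link, or in column $1$ with broken S link, with $d=1$. By (4),
$$r\ge2f-\bar b-2. \tag{6}$$

**Step 3: addresses.** For a hole $(b,U)$ of $\tau$, the pair $(\tau(b),U+v_b)$ is a hole of $\tau^{-1}$, and all holes of $\tau^{-1}$ arise so, since $F_{\tau(b)}=F_b+v_b$. Let $\kappa^{\mathrm{old}}_{b,U}$ be the component of $K^{\mathrm{old}}$ attached to it by Lemma 4(b), and $\hat\kappa_{b,U}=\kappa^{\mathrm{old}}_{b,U}-v_b\supseteq\partial U$. The *address* of a unit side $s\subseteq K^{\mathrm{old}}$ is $((b,U),s-v_b)$ if $s\subseteq\kappa^{\mathrm{old}}_{b,U}$, and $(0,s)$ if $s\subseteq K_0^{\mathrm{old}}$. The first entry is the *index* of the component. Distinct sides have distinct addresses. In Example 3, $v_b=0$ for the big block $b$, and an old domino side has an address $((b,U),s)$ with $U$ the old place of the domino.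

**Lemma 6.** $\tau$ is determined by: (i) $K$; (ii) all $\hat\kappa_{b,U}$; (iii) $K_0^{\mathrm{old}}$; (iv) the type (free/V/H) of every block; (v) for each free block, with first site $u$, the address-cell of $\tau(u)$, i.e. the index $k$ of the component of $K^{\mathrm{old}}$ containing the S and W sides of $\mathrm{cell}(\tau(u))$, and the position of this cell relative to $k$ (shifted by $-v_{b'}$ if $k=(b',U')$, unshifted if $k=0$). Given (i)–(iv) there are at most $(D+1)^f$ choices in (v).

*Proof.* From (i) we know blocks and holes. By Lemma 4(a) for $\tau^{-1}$, $\partial U_0(\tau(b))$ lies in one component of $K^{\mathrm{old}}$; let $k(b)$ be its index. Put $o(b)=v_b-v_{b'}$ if $k(b)=(b',U')$, and $o(b)=v_b$ if $k(b)=0$. Call $b$ *located* when we know $k(b)$ and $o(b)$.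

**What a located block tells us.** Let $b$ be located, $u\in b$, and consider a side of $\mathrm{cell}(\tau(u))$ not shared with another cell of $\tau(b)$. It is $s+v_b$, with $s$ the corresponding side of $\mathrm{cell}(u)$. Then $s$ lies on the boundary of exactly one component of $S^2\setminus F_b$, the one containing what is on the other side of $s$. If $s\subseteq\partial U$ for a hole $(b,U)$, then $s+v_b\subseteq\partial(U+v_b)\subseteq\kappa^{\mathrm{old}}_{b,U}$ and the address is $((b,U),s)$. If $s\subseteq\partial U_0(b)$, the address is $(k(b),s+o(b))$. So we know the address.

**Locating all blocks.** Reveal sites in order, and assume that all blocks containing earlier sites are located; let $X$ be the set of earlier sites. Let $u$ be the first site of a block $b$. As $\tau(b)$ is a translate of $b$, $\tau(u)$ is the first site of $\tau(b)$. So by Step 2 for $\tau^{-1}$, the S and W sides of $\mathrm{cell}(\tau(u))$ lie in $\partial U_0(\tau(b))$, hence in the component with index $k(b)$. If $b$ is free, (v) gives $k(b)$ and the position of $\mathrm{cell}(u+o(b))$, hence $o(b)$.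

If $b$ is of type V, the completed cycle contains the broken link $V(u)$. So it consists of broken links, as preserved links are loops. For a broken link $\ell=(w,w+e)$ inside $X$, $\alpha(\ell)$ is the side of $\mathrm{cell}(\tau(w))$ in direction $e$. It is not shared with another cell of the same old block: otherwise $\tau(w)+e$ would lie in $\tau(b_w)=b_w+v_{b_w}$, where $b_w$ is the block of $w$, so $w+e\in b_w$ and $\ell$ would be preserved. So its address is known. The same holds for $\beta(\ell)$, and for $\alpha(V(u))$, whose tail is in $X$. Hence we know the part of $\Gamma_X$ formed by the broken links, up to the injective renaming of sides by addresses. As in Lemma 3, $\beta(V(u))$ is the first vertex of the maximal path ending at $\alpha(V(u))$. So we get the address of $\beta(V(u))$, which is the S side of $\mathrm{cell}(\tau(u))$; comparing with the S side of $\mathrm{cell}(u)$ we get $k(b)$ and $o(b)$. Type H is the same with $H(u)$ and the W side. So all blocks get located.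

**From relative to absolute positions.** Let $k(b)=(b',U')$, and let $W$ be the component of $S^2\setminus\kappa^{\mathrm{old}}_{b',U'}$ containing $\infty$. It is connected, contains $\infty\in U_0(\tau(b))$, and misses $\partial U_0(\tau(b))\subseteq\kappa^{\mathrm{old}}_{b',U'}$. So $W\subseteq U_0(\tau(b))$, and by Lemma 4(b)
$$S^2\setminus U_0(\tau(b))\subseteq S^2\setminus W=U'+v_{b'} .$$
The right side has strictly smaller area than $S^2\setminus U_0(\tau(b'))$, which contains the disjoint union of $U'+v_{b'}$ and $F_{\tau(b')}$. So the area of $S^2\setminus U_0(\tau(\cdot))$ strictly increases along $b\mapsto b'$. The relation is acyclic, every chain ends at a block with $k=0$, and all $v_b$ are recovered from the $o(b)$.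

**The number of choices in (v).** The cells with S and W sides both in $K^{\mathrm{old}}$ number at most $D+1$: each one other than $\mathrm{cell}(1,1)$ is the head of a broken link of $\tau^{-1}$. Those with both sides in the component with index $k$ are known relative to $k$ from (i)–(iii). So each free block has at most $D+1$ choices. $\square$

## 7. Counting contours: proof of Proposition I

If $J'\ne J$, its $D$-minimal representative has $D\ge1$ and, by Lemma 1, no isolated site. By (3) it suffices to show $\sum q^{-r(\tau)}\le C/n$, the sum over $\tau$ without isolated sites and with $1\le D\le\delta n^2$ (and with $\bar b=b_S+b_W$, by Step 1 of Section 6). In this section $M$ denotes absolute constants, possibly different at each occurrence. For real $0<k\le N$ we use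
$$\sum_{j\le k}\binom Nj\le\Big(\frac{eN}k\Big)^k, \tag{7}$$
which holds since $(k/N)^k\sum_{j\le k}\binom Nj\le\sum_j\binom Nj(k/N)^j\le(1+k/N)^N\le e^k$.

**Step 1: counting the data (i)–(iv) of Lemma 6.** A connected union of $s$ lattice sides has a closed walk from any of its vertices that traverses each side twice; so given a vertex there are at most $4^{2s}=16^s$ such sets containing it. Sizes of components with sum at most $D$ can be chosen in at most $2^{D+1}$ ways. The numbers $n_0,m,\mu,\mu_2,f$ occurring below can be chosen in at most $(D+2)^5\le M^D$ ways (though we keep the sum over $n_0$ explicit).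

*(i), components other than $K_0$.* If there are $m$, root each at its lexicographically least vertex. The roots form an $m$-set of interior lattice vertices, so there are at most $\binom{n^2}mM^D$ choices. By Lemma 4(c), $m\le D_I/6$.

*(i), $K_0$.* Consider the components of the union of the $n_0$ broken sides in $K_0$, without $\partial Q$. Each touches $\partial Q$, since $K_0$ is connected, and at most one broken side ends at a given vertex of $\partial Q$. A component with one side is impossible, because its inner end would be an interior vertex with exactly one broken side. In a component with two sides, the common vertex is interior, as only one broken side ends at a vertex of $\partial Q$, and by the same "never exactly one" rule the other two ends are on $\partial Q$; so it cuts off a corner cell. Let $\mu_2$ be the number of these ($\le2^4$ choices in all). Let $\mu$ be the number of the other components, each with at least three sides, so $3\mu+2\mu_2\le n_0$. Choosing distinct root vertices among the $4n$ vertices of $\partial Q$ gives at most $\binom{4n}\mu M^D$ choices.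

*(ii).* $\hat\kappa_{b,U}$ contains a known vertex of $\partial U$, and the $\kappa^{\mathrm{old}}_{b,U}$ are distinct components with together at most $D(\tau^{-1})=D$ sides. So there are at most $M^D$ choices.

*(iii).* If $n_0\ge n$, then $D\ge n$; choose the set of root vertices on $\partial Q$, then shapes: at most $2^{4n}M^D\le M^D$ choices. If $n_0<n$: each component of the union of the broken sides of $K_0^{\mathrm{old}}$ touches $\partial Q$ at a vertex whose two adjacent boundary cells are in different old blocks, hence not both in $\tau(b^*)=b^*$. Each boundary cell is adjacent to at most $2$ vertices of $\partial Q$ other than corners of $Q$. So by Lemma 5 there are at most $4n_0$ such vertices, known from $K$, and at most $2^{4n_0}M^D\le M^D$ choices.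

*(iv).* There are at most $D+1$ blocks, so at most $3^{D+1}$ choices.

Altogether, for given parameters there are at most $M^D\binom{n^2}m\binom{4n}\mu$ choices of (i)–(iv).

**Step 2: bounded $D$, where the order $1/n$ comes from.** Fix $D\ge1$ and let $n$ be large, so $n_0<n$; also $f\le D+1$. By Lemma 6 the number of $\tau$ is at most $M_D\sum n^{2m+\mu}$ over the possible $(m,\mu,\mu_2)$. Here $D\ge6m+3\mu+2\mu_2$, so by (2)
$$r\ge\lceil D/2\rceil\ge\lceil3m+\tfrac32\mu+\mu_2\rceil .$$
If $m\ge1$ or $\mu\ge2$, then $2m+\mu-r\le-m-\frac\mu2-\mu_2\le-1$. If $m=0$ and $\mu=1$, then $r\ge2$. If $m=\mu=0$, then $\mu_2\ge1$ because $D\ge1$, so $r\ge1$. In all cases $r\ge2m+\mu+1$. Since $q\ge n/\sqrt e$,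
$$\sum_{D(\tau)=D}q^{-r}\le M'_D/n\qquad(\text{each fixed }D\ge1). \tag{8}$$

**Step 3: the weight of the free blocks for general $D\le\delta n^2$.** Fix (i)–(iv); then $D,\bar b,f$ are fixed. Put $R=\max(D/2,\,2f-\bar b-2)$. By (2) and (6), $R\le r$. Now $f\le\frac{R+\bar b}2+1$, $D+1\le2D$, and $2D\le2\delta n^2\le n^2/e\le q^2$. With $x:=D/n^2$,
$$(D+1)^fq^{-R}\le\Big(\frac{2D}{q^2}\Big)^{R/2}(2D)^{\bar b/2+1}\le\Big(\frac{2D}{q^2}\Big)^{D/4}(2D)^{\bar b/2+1}\le M^Dx^{D/4}D^{\bar b/2}.$$
The last step uses $2D/q^2\le2e\,x$ and $\bar b\le D$.

**Step 4: the number of contours for general $D$.** Since $(en^2/m)^m$ increases in $m\le n^2$,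
$$\binom{n^2}m\le\Big(\frac{6en^2}{D_I}\Big)^{D_I/6}\le M^Dx^{-D_I/6},$$
using $(D/D_I)^{D_I}\le e^D$; for $D_I=0$ the bound is $1$. Similarly, if $1\le n_0<n$, then $\binom{4n}\mu\le(12en/n_0)^{n_0/3}\le M^D(n/D)^{n_0/3}$. If $n_0\ge n$, then $\binom{4n}\mu\le2^{4n}\le M^D$.

**Step 5: the total weight for given $D$ and $n_0$.** We have $x^{D/4-D_I/6}=x^{D/12+n_0/6}$. So the sum of $q^{-r}$ over all $\tau$ with given $D,n_0$ is at most the following.

* $n_0=0$: $M^Dx^{D/12}$, as $\bar b=0$.
* $1\le n_0<n$: $M^Dx^{D/12}\cdot x^{n_0/6}(n/D)^{n_0/3}D^{\bar b/2}$. Here $x^{n_0/6}(n/D)^{n_0/3}=D^{-n_0/6}$, and $D^{\bar b/2}\le D^{n_0/6+2/3}$ by (5). So this is at most $M^Dx^{D/12}$.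
* $n_0\ge n$: $M^Dx^{D/12}x^{n_0/6}D^{\bar b/2}$. If $D>n^{1.1}$, then $D^{\bar b/2}\le D^n\le n^{2n}\le2^D$, and we get $M^Dx^{D/12}$. If $n\le D\le n^{1.1}$, then by (5) $x^{n_0/6}D^{\bar b/2}\le D^{2/3}(D/n)^{n_0/3}\le D^{2/3}n^{D/30}$, while $x^{D/12}\le n^{-0.075D}$; we get $M^Dn^{-0.04D}$.

**Step 6: summation.** Choose $\delta\le\frac1{2e}$ so small that $M\delta^{1/12}\le\frac14$ for the constant $M$ of Step 5. Sum over $n_0\le D$ and $12\le D\le\delta n^2$. The range $D\le\sqrt n$, where $n_0<n$ and $x\le n^{-3/2}$, contributes at most $\sum_{D\ge12}(D+1)(Mn^{-1/8})^D=O(n^{-3/2})$. The rest is at most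
$$\sum_{D>\sqrt n}(D+1)4^{-D}+\sum_{D\ge n}(D+1)(Mn^{-0.04})^D=O(e^{-c\sqrt n})$$
for an absolute $c>0$. Together with (8) for $D<12$ this proves Proposition I. $\square$

## 8. The baseline encoding and the lost factorial

Sections 8–13 prove Proposition II. From now on $\varepsilon\in(0,1]$, $q\ge(1/\sqrt e+\varepsilon)n$, and $A,B,C$ will be sets of sites.

**Constants.** Put $\theta_0=\frac\delta4\log(1+\varepsilon\sqrt e)$. Let $\zeta\in(0,\frac1{10})$ be small (fixed in Section 13), and
$$L=\lceil1000/\zeta\rceil,\quad\ell_0=\lceil32L^2/\zeta\rceil,\quad\iota=\frac{\zeta}{32L^2},\quad h=\lceil3/\iota\rceil,\quad\eta=\frac1{100h^2}.$$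
All depend only on $\varepsilon$; "bounded" means bounded in terms of these constants.

**Order and types.** Cut the rows into *strips* of $h$ consecutive rows, starting at row $1$ (the last may be incomplete). The order $O$ takes strips bottom to top; within a strip, columns left to right; within a column of a strip (a *strip-column*), bottom to top. Every site comes after its S and W neighbors. Let $X_u$ be the set of sites before $u$. Sites with $x=1$ or $y=1$ have type $\partial$; there are $2n-1$ of them, and they have $d\le1$. Another site $u$ has type $A$, $B$ or $C$ if revealing it completes $0$, $1$ or $2$ cycles; for $B$ we record whether the cycle is through $V(u)$ or $H(u)$. We use $A,B,C,\partial$ also for the sets, and $a=|A|$. By (4),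
$$2a+|B|\le r\le2a+|B|+2n. \tag{9}$$
If $u\in C$, then $V(u)$ and $H(u)$ each complete a cycle at $u$.

**Example 4.** In Example 2 let $p'$ be in a higher strip than $p+e_1$. Then $p$ has type $A$, the sites $p+e_1$ and $p+e_2$ have type $B$ (the link from $p$ closes nothing, the other link is a loop), and if none of these has type $\partial$, all other non-$\partial$ sites have type $C$: $p'$, $p'+e_1$, $p'+e_2$ close the four 2-cycles, and everything else closes loops. Here $2a+|B|=4=r$.

**The baseline encoding.** Specify all types (at most $5^{n^2}$ ways) and reveal $\tau$ in order $O$. At $A$- and $\partial$-sites there are at most $n^2$ choices; call such a choice a *unit*. At $B$- and $C$-sites $\tau$ is determined by Lemma 3 with $X=X_u$. So it uses at most $a+2n$ units. With (9), the $\tau$ with a given $a$ contribute at most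
$$5^{n^2}n^{4n}\,n^{2a}q^{-2a}.$$
By (2) and (9), $2a+|B|\ge\frac\delta2n^2-2n$ when $D>\delta n^2$; so for $q\ge C'n$ with $(C')^{\delta/2}>5$ the finer weight $n^{2a}q^{-2a-|B|}$ makes the sum small, and one is done. But for $q<n$ the factor $(n/q)^{2a}$ exceeds $1$ and nothing decays. Two things have been given away: the factor $5^{n^2}$ for the types, and $n^{2a}$ in place of $a!\approx(a/e)^a\le(n^2/e)^a$. The missing $e^{-a}$ is precisely the difference between $n$ and $n/\sqrt e$.

To regain it we would like the sets $A$ and $\tau(A)$ to be describable in $e^{o(n^2)}$ ways; then the $A$-tiles can be placed in only $a!$ ways. Arbitrary sets are not describable so cheaply. The idea is that whenever $A$ or $\tau(A)$ is irregular, the cycles impose extra relations that save a positive fraction of $n^2$ units. Each saved unit is worth $n^{-2}$, so the saving is $n^{-2\gamma n^2}$, which beats every factor $e^{O(n^2)}$.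

**Gain principle.** Suppose a class $\mathcal T'$ satisfies $|\{\tau\in\mathcal T':|A|=a\}|\le e^{C_1n^2}n^{2(a-\gamma n^2)+4n}$ for all $a$, with constants $C_1,\gamma>0$. By (9) and $n^2/q^2\le e$,
$$\sum_{\mathcal T'}q^{-r}\le(n^2+1)e^{C_1n^2+n^2}n^{-2\gamma n^2+4n}\le e^{-n^2}$$
for large $n$. Such classes are called *negligible*. If the $\tau$ of a class can be encoded with $e^{O(n^2)}$ choices of auxiliary data and at most $a+2n-\gamma n^2$ units, we say that the class has *gain* $\gamma n^2$; it is then negligible. We now split $\{D>\delta n^2\}$ successively.

**Step 1: few $B$-sites.** The class $|B|>\eta n^2$ contributes, by the baseline encoding and $r\ge2a+|B|$, at most $n^55^{n^2}e^{n^2}n^{4n}q^{-\eta n^2}\le e^{-n^2}$. From now on $|B|\le\eta n^2$.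

## 9. Self-chained tiles

The window argument of Section 10 breaks down if a relation between a tile and itself appears in place of a relation between two tiles. This section shows that such self-relations are rare.

**Definition (self-chained).** For a tile $t$ put $\beta^v_t=(t-e_1,t)$, $\alpha^v_t=(t,t+e_1)$, $\beta^h_t=(t-e_2,t)$, $\alpha^h_t=(t,t+e_2)$. A tile $t\notin\tau(X)$ is *self-chained* in $\Gamma_X$ if $\Gamma_X$ has a path from $\beta^v_t$ to $\alpha^v_t$ or from $\beta^h_t$ to $\alpha^h_t$. Let $Y$ be the set of sites $u$ with $x,y\ge2$ such that $\tau(u)$ is self-chained in $\Gamma_{X_u}$.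

For example, if $\tau(s-e_1)=t-e_1$ and $\tau(s)=t+e_1$, the tile $t$ having been skipped, then the arc of $V(s)$ runs from $\beta^v_t$ to $\alpha^v_t$. So $t$ is self-chained once $s$ is revealed, until $t$ is placed.

**Lemma 7.** Outside a negligible class,
$$|Y|\le4\eta n^2+4n. \tag{10}$$

*Proof.* **The site that makes $t$ self-chained.** Let $u\in Y$, $t=\tau(u)$, with (say) a vertical path. As $\beta^v_t\ne\alpha^v_t$, it has at least one arc. So it was completed by the revelation of some earlier site $s$, and the completing link is the only vertical link revealed then, $V(s)$. The path is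
$$\beta^v_t\to\dots\to\alpha(V(s))\to\beta(V(s))\to\dots\to\alpha^v_t,$$
both parts are in $\Gamma_{X_s}$, and $t\notin\tau(X_s\cup\{s\})$.

**Both $t$ and $\tau(s)$ are forced.** An in-arc of $\beta^v_t$ in $\Gamma_{X_s}$ would come from a link whose head in $X_s$ carries $t$; so there is none, and $\beta^v_t$ is the first vertex of the maximal path of $\Gamma_{X_s}$ ending at $\alpha(V(s))$. The tail of $V(s)$ is in $X_s$, so $t$ is determined by $\tau|_{X_s}$ and $s$. Similarly $\alpha^v_t$ has no out-arc, and $\beta(V(s))$ no in-arc, in $\Gamma_{X_s}$. So $\beta(V(s))$ is the first vertex of the maximal path of $\Gamma_{X_s}$ ending at $\alpha^v_t$, and $\tau(s)$ is determined.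

**$s\notin C$.** In $\Gamma_{X_s\cup\{s\}}$ the arc of $V(s)$ is on a path starting at $\beta^v_t$, which has no in-arc; so it is in no cycle.

**Counting.** Call $s$ *flagged*, with this orientation. Each $s$ serves at most one $t$ per orientation. If a flagged $s$ is in $A$, then $\tau(s)$ is determined by $\tau|_{X_s}$ once the flag with its orientation is given. If at least $\eta n^2$ $A$-sites are flagged, there is gain $\eta n^2$ (auxiliary data: types and flags), so that class is negligible. Otherwise, since flagged sites are in $A$, $B$ or $\partial$, $|Y|\le2(\eta n^2+|B|+2n)\le4\eta n^2+4n$. $\square$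

## 10. Windows

We look for small patterns of types that force a relation among the tiles on $A$-sites.

**Definition (window).** A *window* $I$ is a set of consecutive sites in $O$, all with $x,y\ge2$, with $I\subseteq A\cup C$ and $I\cap Y=\emptyset$. $X$ denotes the set of sites before $I$.

The links inside $X\cup I$ but not inside $X$, the *window links*, are exactly those with head in $I$, because a tail precedes its head. There are $2|I|$ of them.

**Definition (window graph).** $G_I$ is the graph on $I\cup\{\mathrm{root}\}$ defined as follows. For every cycle of $\Gamma_{X\cup I}$ not in $\Gamma_X$, let $\ell_1,\dots,\ell_k$ be, in cyclic order, its window links; for each $i$ join $\mathrm{head}(\ell_i)$ to $\mathrm{tail}(\ell_{i+1})$ if this is in $I$, else to root. Let $\lambda(I)$ be the number of components of $G_I$ not containing root.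

**Lemma 8.** (a) Given $\tau|_X$ and boundedly many choices if $|I|$ is bounded, $\tau|_I$ needs only $\lambda(I)$ units. (b) $G_I$ has no loop. (c) The class of $\tau$ having at least $\eta n^2$ disjoint windows of bounded size with $\lambda(I)<|A\cap I|$ has gain $\eta n^2$, so it is negligible.

*Proof.* (a) Between $\beta(\ell_i)$ and $\alpha(\ell_{i+1})$ there is a path in $\Gamma_X$. By Lemma 2, an edge $y$–root determines $\tau(y)$ from $\tau|_X$, since then $\alpha(\ell_{i+1})$ is known; and for an edge $y$–$z$ the tiles $\tau(y)$, $\tau(z)$ determine each other given $\tau|_X$. The list of pairs $(\ell_i,\ell_{i+1})$ is a partial map of the $2|I|$ window links to themselves, i.e. one of at most $(2|I|+1)^{2|I|}$. Given the list, one unit for one site of each component not containing root suffices.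

(b) A loop at $y$ says $\mathrm{head}(\ell_i)=y=\mathrm{tail}(\ell_{i+1})$. Then $\Gamma_X$ has a path from the side $\beta(\ell_i)$ of the tile $\tau(y)$ to its opposite side $\alpha(\ell_{i+1})$. So $\tau(y)$ is self-chained in $\Gamma_X\subseteq\Gamma_{X_y}$ and $y\in Y$, which is excluded.

(c) The auxiliary data are the types, $\lceil\eta n^2\rceil$ of the windows and their lists; this is $e^{O(n^2)}$ in all. Reveal in order $O$, use (a) at the windows and the baseline encoding elsewhere. Each window saves at least one unit. $\square$

**Which cycles are new.** As $I\subseteq A\cup C$, the new cycles are exactly those completed at $C$-sites of $I$. For $u\in C\cap I$ let $\gamma(V(u)),\gamma(H(u))$ be the cycles completed by $V(u)$ and $H(u)$. All these cycles are distinct, and each contains exactly one link with head in $C\cap I$: if it contained another such link, with head $u'$, it would also be the cycle completed by that link at $u'$, but a cycle is completed only once, by one link. Write $\sim$ for "in the same component of $G_I$".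

**Lemma 9 (vertical windows).** Let $I=\{v,u\}$ be a window with $u=v+e_1$ in the same strip, $v\in A$, $u\in C$. Then $\lambda(I)=0<1=|A\cap I|$.

*Proof.* Horizontal window links have their tails in $X$, in the preceding strip-column, so $u\sim$ root via $\gamma(H(u))$. If $\gamma(V(u))$ contains only the window link $V(u)$, then $u=\mathrm{head}(V(u))$ is joined to $v=\mathrm{tail}(V(u))$, so $v\sim u\sim$ root. Otherwise it contains $V(u)$ and $V(v)$, and there is an edge from $\mathrm{head}(V(v))=v$ to $\mathrm{tail}(V(u))=v$, a loop, which is excluded. $\square$

**Lemma 10 (horizontal windows).** Let $w_1,\dots,w_h$ and $u_1,\dots,u_h$ be consecutive strip-columns (numbered bottom to top) at $x,x+1$, $x\ge2$, of a full strip other than the first. Let $1\le k\le h$, $w_k,\dots,w_h\in A$, $u_1,\dots,u_k\in C$, and let $I=\{w_k,\dots,w_h,u_1,\dots,u_k\}$ be a window. Then $\lambda(I)\le m-1$, where $m=h-k+1=|A\cap I|$.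

*Proof.* **Step 1: list the tails.** $H(w_j)$, and $H(u_i)$ for $i<k$: in $X$. $H(u_k)$: $w_k$. $V(w_k)$ and $V(u_1)$: in $X$. $V(w_j)$, $j>k$: $w_{j-1}$. $V(u_i)$, $i\ge2$: $u_{i-1}$.

**Step 2: the horizontal cycles give $\lambda(I)\le m$.** For $i<k$ all window links of $\gamma(H(u_i))$, namely $H(u_i)$ and perhaps some $H(w_j)$, have tails in $X$, so $u_i\sim$ root. If $\gamma(H(u_k))$ has only the window link $H(u_k)$, then $u_k\sim w_k$. Otherwise the window link following $H(u_k)$ is some $H(w_j)$, so $u_k\sim$ root; and the one preceding $H(u_k)$ is some $H(w_{j'})$, which gives an edge $w_{j'}$–$w_k$ with $j'\ne k$, as there are no loops. So every $u_i$ is in the component of root or of some $w_j$. Hence $\lambda(I)\le m$, with equality only if no $w_j\sim$ root and the $w_j$ are in distinct components.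

**Step 3: the vertical cycle at $u_k$ excludes equality.** Assume equality. The second alternative of Step 2 would give $w_{j'}\sim w_k$; so $\gamma(H(u_k))$ has only the window link $H(u_k)$, and $u_k\sim w_k$. The window links of $\gamma(V(u_k))$ are $V(u_k)$ and possibly some $V(w_j)$. Consider the one following $V(u_k)$.

* If it is $V(u_k)$ itself, $u_k$ is joined to root (if $k=1$) or to $u_{k-1}\sim$ root. Then $w_k\sim$ root, a contradiction.
* If it is $V(w_k)$, then $u_k\sim$ root, so $w_k\sim$ root, a contradiction.
* If it is $V(w_j)$ with $j>k$, then $u_k\sim w_{j-1}$, so $w_{j-1}\sim w_k$ and $j=k+1$. Now consider the window link following $V(w_{k+1})$. It is not $V(w_{k+1})$ itself, as the cycle contains $V(u_k)$. If it is $V(u_k)$, then $w_{k+1}$ is joined to root or to $u_{k-1}\sim$ root, a contradiction. If it is $V(w_k)$, then $w_{k+1}\sim$ root, a contradiction. If it is $V(w_{k+2})$, there is a loop at $w_{k+1}$, excluded. If it is $V(w_{j'})$ with $j'>k+2$, then $w_{k+1}\sim w_{j'-1}$, a contradiction. $\square$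

## 11. Interfaces between $A$ and $C$ are short

**Definition (interface link).** A link is an *interface link* if its ends are neither both in $A$ nor both in $C$.

**Lemma 11.** Outside negligible classes,
$$\#\{\text{interface links}\}\le\iota n^2. \tag{11}$$

*Proof.* **Step 1: most strip-columns read $C^iA^{h-i}$.** Call a strip-column *bad* if it lies in the first strip, in an incomplete strip, or in column $1$; or contains a site of $B\cup Y$; or contains consecutive $v\in A$, $v+e_1\in C$. A strip-column bad only for the last reason contains a vertical window. If there are at least $\eta n^2$ of these, Lemmas 8(c) and 9 make the class negligible. Otherwise, by (10), the number of bad strip-columns is at most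
$$4n+|B|+|Y|+\eta n^2\le7\eta n^2 .$$
A good strip-column reads, from the bottom, $C^iA^{h-i}$; write $i=i_x$.

**Step 2: the profile $i_x$ varies little.** If strip-columns $x,x+1$ of a strip are good and $i_x<i_{x+1}$, take $k=i_x+1$ in Lemma 10: this is a horizontal window, with $x\ge2$ as column $1$ is bad. These windows have $h+1$ sites and are disjoint: in column $x+1$ the window of the pair $x,x+1$ uses rows $\le i_x+1\le i_{x+1}$, that of the pair $x+1,x+2$ rows $\ge i_{x+1}+1$. If there are at least $\eta n^2$, the class is negligible by Lemmas 8(c) and 10. Otherwise the increases of $i_x$ along consecutive good strip-columns sum to at most $h\eta n^2$. In each maximal run of good strip-columns the decreases exceed the increases by at most $h$, and there are at most $7\eta n^2+\frac nh+1$ runs. So the decreases sum to at most $h\eta n^2+h(7\eta n^2+\frac nh+1)\le9h\eta n^2$.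

**Step 3: count.** Interface links meeting bad strip-columns: at most $4h\cdot7\eta n^2$. Vertical ones between strips: at most $n^2/h$. Vertical ones inside good strip-columns: at most one each, at most $n^2/h+n$ in all. Horizontal ones between good strip-columns: $|i_x-i_{x+1}|$ each, at most $10h\eta n^2$ in all. The sum is at most
$$\Big(\frac2h+38h\eta\Big)n^2+O(n)=\frac{2.38}hn^2+O(n)\le\frac3hn^2\le\iota n^2.\qquad\square$$

## 12. Broken links at $C$-sites are rare

We now know that $C$ is a regular set. To control $\tau(C)$ we show that $\tau$ acts on most of $C$ by local translations. Let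
$$C^*=\{u\in C:V(u)\text{ or }H(u)\text{ is broken}\}.$$

**Lemma 12.** The class of $\tau$ satisfying (11) and $|C^*|\ge\zeta n^2$ is negligible.

*Proof.* The *closing link* of a cycle is its last-revealed link. At a $C$-site both links close their cycles, so:
$$\text{a link in a cycle that is not its closing link has its head outside }C. \tag{12}$$
So both its ends are in $A$, unless it is an interface link.

**Step 1: find many boxes to work in.** Partition $V$, up to at most $2Ln$ sites, into $L\times L$ boxes $R$. If $R\subseteq C$, every link inside $R$ is the closing link of a cycle; let $\mathcal Z_R$ be the set of these $2L(L-1)$ distinct cycles. Call $R$ *usable* if $R\subseteq C$, all cycles in $\mathcal Z_R$ have length at most $\ell_0$, and all their non-closing links have both ends in $A$.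

A box that meets $C$ but is not contained in $C$ contains an interface link. At most $2n^2/\ell_0$ cycles have length greater than $\ell_0$, as there are at most $2n^2$ links; and each cycle is in at most one $\mathcal Z_R$. Each interface link is in at most one cycle. So by (11) and (12) the unusable boxes meeting $C$, together with the leftover sites, contain at most
$$L^2\Big(2\iota+\frac2{\ell_0}\Big)n^2+2Ln\le\frac\zeta8n^2+2Ln\le\frac\zeta4n^2$$
sites of $C^*$. Boxes with $|C^*\cap R|<\zeta L^2/4$ contain together at most $\frac\zeta4n^2$ sites of $C^*$. Hence at least $\nu\ge\zeta n^2/(2L^2)$ usable boxes have $|C^*\cap R|\ge\zeta L^2/4$. In such a box each $u\in C^*\cap R$ outside the bottom row and left column of $R$ is the head of a broken link inside $R$. So the number $N_R$ of cycles in $\mathcal Z_R$ that are not loops satisfies $N_R\ge\zeta L^2/4-2L\ge\zeta L^2/8$.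

**Step 2: the cost of one such box.** Fix such an $R$. Let $Y_R\subseteq A$ be the set of ends of non-closing links of cycles in $\mathcal Z_R$; so $|Y_R|\le4L^2\ell_0$. Put $\Omega_R=R\cup Y_R$, a disjoint union, as $R\subseteq C$. Let $g$ be the number of components of the graph on $Y_R$ formed by the non-closing links. Let $E'$ be the graph on $\Omega_R$ joining $\mathrm{head}(\ell_i)$ to $\mathrm{tail}(\ell_{i+1})$ for cyclically consecutive links of cycles in $\mathcal Z_R$. By (1), sites adjacent in $E'$ carry tiles with known difference $\pm e$, so they are distinct sites. Let $p$ be the number of components of $E'$.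

Given $R$, the set $Y_R$ and $\tau|_{\Omega_R}$ can be specified with $g+p$ units and boundedly many choices. Indeed one unit locates one site of each of the $g$ components. The shapes of these components, which are connected sets of at most $4L^2\ell_0$ sites, and the cycles in $\mathcal Z_R$ as sequences of links with ends in the now known set $\Omega_R$, are bounded information. This gives $E'$ with its tile differences, and one unit gives the tile of one site of each of the $p$ components.

In the baseline encoding the sites of $Y_R$ cost $|Y_R|$ units. So we want $|Y_R|-g-p\ge1$.

**Step 3: reduce to components that meet $R$.** Every site of $Y_R$ is an end of a non-closing link, so $g\le|Y_R|/2$. Let $Y_1$ be the set of sites of $Y_R$ in $E'$-components meeting $R$, and $Y_0=Y_R\setminus Y_1$. Every site of $Y_R$ has an $E'$-neighbor, so $E'$-components inside $Y_0$ have at least two sites, and there are at most $|Y_0|/2$ of them. Let $p_1$ be the number of the other components. Then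
$$|Y_R|-g-p\ge\tfrac12|Y_1|-p_1 .$$

**Step 4: components meeting $R$ are few, by counting outer neighbors.** Let $R^\circ$ be $R$ without its outer layer. If $u\in R^\circ$, its four links are closing links of cycles in $\mathcal Z_R$. Apply (1) to the links with head $u$ and their successors, and to the links with tail $u$ and their predecessors: the four tiles $\tau(u)\pm e_1$, $\tau(u)\pm e_2$ are carried by $E'$-neighbors of $u$. Let $P$ be an $E'$-component with $S:=P\cap R^\circ\ne\emptyset$. The finite nonempty set $\tau(S)$ has at least four distinct grid-neighbors outside itself: above a topmost, below a bottommost, left of a leftmost, right of a rightmost element. They are carried by sites of $P\setminus R^\circ\subseteq Y_1\cup(R\setminus R^\circ)$. Different components use different sites, so there are at most $\frac14(|Y_1|+4L)$ such components. The other components meeting $R$ number at most $|R\setminus R^\circ|\le4L$. So $p_1\le\frac14|Y_1|+5L$.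

**Step 5: $Y_1$ is large.** For a non-loop cycle in $\mathcal Z_R$ with closing link $\ell_1$ and successor $\ell_2\ne\ell_1$, $\mathrm{head}(\ell_1)\in R$ is joined to $\mathrm{tail}(\ell_2)\in Y_R$; so $\mathrm{tail}(\ell_2)\in Y_1$. Each site is the tail of at most two links, each in at most one cycle, so $|Y_1|\ge N_R/2$. Altogether
$$|Y_R|-g-p\ge\tfrac14|Y_1|-5L\ge\tfrac18N_R-5L\ge L\Big(\frac{\zeta L}{64}-5\Big)\ge1. \tag{13}$$

**Step 6: combine many boxes.** A site has at most four links, each in at most one cycle, so it lies in $Y_R$ for at most four boxes. Hence each $Y_R$ meets at most $12L^2\ell_0$ others, and at least $\nu/(12L^2\ell_0+1)\ge\gamma n^2$ of our boxes ($\gamma=\gamma(\zeta)>0$) have pairwise disjoint $Y_R$. Also $Y_R\cap R'=\emptyset$, as $Y_R\subseteq A$ and $R'\subseteq C$. So their sets $\Omega_R$ are pairwise disjoint.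

Encode: the types; the selected boxes; $\tau$ on all their $\Omega_R$ as in Step 2; then the remaining sites in order $O$, with a unit for each remaining $A$- or $\partial$-site. A remaining $B$- or $C$-site $u$ is determined by Lemma 3 with $X$ the set of all sites already revealed: $X\supseteq X_u$, and a cycle completed at $u$ in the order $O$ is a cycle of $\Gamma_{X_u\cup\{u\}}\subseteq\Gamma_{X\cup\{u\}}$ that contains only one link incident to $u$. By (13) the number of units is at most $a+2n-\sum_R(|Y_R|-g-p)\le a+2n-\gamma n^2$. So the class is negligible. $\square$

## 13. Sets with small boundary, and the factorial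

**Lemma 13.** Let $n^{-2}\le s\le1$. The number of sets $S\subseteq V$ with at most $sn^2$ links between $S$ and $V\setminus S$ is at most $e^{\omega(s)n^2}$, where $\omega(s)=s\log(8e/s)$ is increasing on $(0,1]$ and tends to $0$ as $s\to0$.

*Proof.* $S$ is determined by this set of links and by the subset of the components of the grid with these links deleted that form $S$. There are at most $sn^2+1$ such components. By (7) with $N=2n^2$, the number is at most $(2e/s)^{sn^2}2^{sn^2+1}\le(8e/s)^{sn^2}$, since $sn^2\ge1$. Also $\omega'(s)=\log(8/s)>0$. $\square$

**Proof of Proposition II.** After removing the negligible classes, we are left with $\tau$ such that $|B|\le\eta n^2$, (11) holds, $|C^*|<\zeta n^2$, and $D>\delta n^2$.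

**Step 1: $a$ is large.** Let $\zeta$ be so small that $\eta\le\delta/8$. By (2) and (9), $2a\ge\frac\delta2n^2-\eta n^2-2n\ge\frac\delta4n^2$, so $a\ge\frac\delta8n^2$.

**Step 2: the types have low entropy.** Links between $C$ and $V\setminus C$ are interface links. So by (11) and Lemma 13, $C$ can be chosen in $e^{\omega(\iota)n^2}$ ways. By (7), $B$ with its labels can be chosen in at most $(2e/\eta)^{\eta n^2}$ ways. As $\partial$ is known, this gives all types.

**Step 3: the set $\tau(C)$ has low entropy.** Let $C^\circ$ be the set of $u\in C$ whose four neighbors are in $V$ and in $C$, with all four links at $u$ preserved. These links are $V(u)$, $H(u)$, $V(u+e_1)$, $H(u+e_2)$. So if $u\in C\setminus C^\circ$, then $u$ is in row $n$ or column $n$, or has an interface link, or one of $u,u+e_1,u+e_2$ is in $C^*$. Hence $|C\setminus C^\circ|\le(3\zeta+2\iota)n^2+2n$. For $u\in C^\circ$ the four neighbors of $\tau(u)$ are $\tau(u\pm e_1),\tau(u\pm e_2)\in\tau(C)$. So only tiles $\tau(u)$ with $u\in C\setminus C^\circ$ have links leaving $\tau(C)$, and there are at most $4|C\setminus C^\circ|\le13\zeta n^2$ links between $\tau(C)$ and its complement. For $13\zeta\le1$, Lemma 13 shows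 that the set $\tau(C)$ can be chosen in $e^{\omega(13\zeta)n^2}$ ways. The set $\tau(B\cup\partial)$ has at most $\eta n^2+2n\le2\eta n^2$ elements, so by (7) at most $(e/2\eta)^{2\eta n^2}$ choices. These determine the set $\tau(A)$.

**Step 4: place the tiles.** Given this, choose the bijection $A\to\tau(A)$ ($a!$ ways) and $\tau|_\partial$ (at most $n^{4n}$ ways). Reveal in order $O$; the $B$- and $C$-sites are determined by Lemma 3. Thus the number of such $\tau$ with $|A|=a$ is at most $e^{\omega^*n^2}n^{4n}a!$, where
$$\omega^*=\omega(\iota)+\eta\log\frac{2e}\eta+\omega(13\zeta)+2\eta\log\frac e{2\eta}\to0\quad\text{as }\zeta\to0 .$$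

**Step 5: sum.** Choose $\zeta$ so small that $13\zeta\le1$, $\omega^*\le\theta_0/2$ and $\eta\le\delta/8$. We have $a!\le e\sqrt a(a/e)^a\le3n(n^2/e)^a$ and $eq^2/n^2\ge(1+\varepsilon\sqrt e)^2$. By (9), $r\ge2a$. So the remaining class contributes at most
$$\sum_{\delta n^2/8\le a\le n^2}e^{\omega^*n^2}n^{4n}\,3n\Big(\frac{n^2}{eq^2}\Big)^a\le3n^3\,n^{4n}e^{\frac{\theta_0}2n^2}(1+\varepsilon\sqrt e)^{-\frac\delta4n^2}=3n^3\,n^{4n}e^{-\frac{\theta_0}2n^2}.$$
There are finitely many negligible classes: $|B|>\eta n^2$, many flagged $A$-sites, many vertical windows, many horizontal windows, and $|C^*|\ge\zeta n^2$. Each contributes at most $e^{-n^2}$. This proves Proposition II, and with it Theorem A: for any $\varepsilon>0$, $\mathbb P(J(n,q)\text{ is reconstructible})\to1$ for all $q\ge(1/\sqrt e+\varepsilon)n$. $\square$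

## 14. The bottom row: proof of Theorem B

In (8) the configurations $m=0$, $\mu=2$, $D=6$, $r=3$ are of order $n^2q^{-3}$. They include exchanges of two tiles in the bottom row, and these really cause failures.

**Proof of Theorem B.** **Step 1: independent triples.** Consider the sites $(x,1)$ with $x$ even, $2\le x\le n-1$; there are $N=\lfloor(n-1)/2\rfloor$. The triples of N, E, W colors of these sites use disjoint edges, so they are i.i.d. uniform in $[q]^3$ and independent of the outer S-edges.

**Step 2: a failure.** If two of these sites have equal triples but different outer S-colors, interchanging the two outer colors exchanges the two tiles. It gives a different jigsaw with the same deck.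

**Step 3: Bonferroni.** There are $P=\binom N2$ pairs. Each has the property of Step 2 with probability $q^{-3}(1-\frac1q)\ge\frac12q^{-3}$. Two distinct pairs both have it with probability at most $q^{-6}$: if they are disjoint the two equalities of triples are independent, and if they share a site then three independent triples must coincide. So the failure probability is at least $\frac12Pq^{-3}-\frac12P^2q^{-6}$. As $P\le n^2/8$, we have $Pq^{-3}\le\frac18$ for $q\ge n^{2/3}$, so this is at least $\frac14Pq^{-3}$. For $n\ge7$ we have $N\ge3$, so $P\ge c'n^2$ with an absolute $c'>0$, and the failure probability is at least $c\,n^2/q^3$. $\square$
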